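\title{Leaves of the frame are terminal in the graph of $p$-groups of maximal class}

\begin{abstract}
For a prime $p\ge5$, the finite $p$-groups of maximal class form a graph with one infinite path, to which finite branches $\mathcal B_j$ are attached. Each branch contains a subtree $\mathcal F_j$, its frame, whose groups $S_{i,m}(\gamma)$ are built by the Lazard correspondence from alternating bilinear maps $\gamma$ on a power of the maximal ideal $\mathfrak p$ of the $p$-th cyclotomic extension of $\mathbb Q_p$. We prove, for all $j\ge p$, a conjecture posed by Eick, Komma and Saha for $j>p+1$: the leaves of $\mathcal F_j$ have no children in $\mathcal B_j$. More precisely, a frame group $S_{i,m}(\gamma)$ other than the root has a child in $\mathcal B_j$ if and only if $\gamma$ satisfies the Jacobi identity modulo $\mathfrak p^{m+1}$. This describes all leaves and bounds their depth by $j+3p-12$; for $p=5$ every leaf has depth exactly $j$.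
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $p\ge5$ is a prime.

\subsection{The graph and its branches}

A group of order $p^n$ with $n\ge2$ has nilpotency class at most $n-1$, and it has \emph{maximal class} if its class equals $n-1$. If $H$ has maximal class and order at least $p^3$, then $|Z(H)|=p$ and $H/Z(H)$ has maximal class again. These groups are thus built from one another by central extensions, one factor $p$ at a time, and the graph $\mathcal G(p)$ records how. Its vertices are the isomorphism types of finite $p$-groups of maximal class, and there is an edge $G\to H$ whenever $H/Z(H)\cong G$. In this case $H$ is a \emph{child} of $G$ and $G$ is the \emph{parent} of $H$. A \emph{descendant} of $G$ is the endpoint of a directed path starting at $G$; every group counts as a descendant of itself.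

The overall shape of $\mathcal G(p)$ is known. It consists of the isolated vertex $C_{p^2}$ and an infinite tree $\mathcal T$ with root $C_p\times C_p$. The tree has a unique infinite path $S_2\to S_3\to\cdots$, the \emph{mainline}, with $|S_n|=p^n$. For $j\ge2$ the \emph{branch} $\mathcal B_j$ is the subtree of all descendants of $S_j$ that are not descendants of $S_{j+1}$; it is a finite tree with root $S_j$. The \emph{depth} of a group $G\in\mathcal B_j$ is the length $\log_p|G|-j$ of the path from $S_j$ to $G$, and the depth of a subtree with root $S_j$ is the largest depth of one of its groups. A group in $\mathcal B_j$ is \emph{terminal} in $\mathcal B_j$ if it has no child in $\mathcal B_j$. To understand $\mathcal G(p)$ is to understand the branches, and in particular to know where they end.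

\subsection{Frame groups}

We recall the setting of \cite{EKS}. Let $K=\mathbb Q_p(\theta)$ with $\theta$ a primitive $p$-th root of unity, let $\mathcal O$ be the maximal order of $K$ and $\mathfrak p$ its maximal ideal, so that $|\mathfrak p^k/\mathfrak p^{k+1}|=p$ for all $k$. Let $P=\langle s\rangle$ be cyclic of order $p$, acting on each $\mathfrak p^k/\mathfrak p^l$ by multiplication by $\theta$. The mainline groups are
\[
S_{i+2}\cong(\mathfrak p^i/\mathfrak p^{2i+1})\rtimes P\qquad(i\ge0).
\]
They have an abelian maximal subgroup. To move from the mainline into a branch, one keeps the additive group and the action of $\theta$ and makes the maximal subgroup nonabelian by means of a Lie bracket. For $\theta$ to remain an automorphism, the bracket must commute with $\theta$; for the group to lie below $S_{i+2}$, the bracket should vanish modulo $\mathfrak p^{2i+1}$. Accordingly, let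
\[
\mathcal H_i=\operatorname{Hom}_P(\mathfrak p^i\wedge\mathfrak p^i,\mathfrak p^{2i+1})
\]
be the set of $\mathbb Z_p$-bilinear alternating maps $\gamma\colon\mathfrak p^i\times\mathfrak p^i\to\mathfrak p^{2i+1}$ with $\gamma(\theta x,\theta y)=\theta\gamma(x,y)$.

Let $\gamma\in\mathcal H_i$ and $m\ge2i+1$. Suppose that
\[
[x+\mathfrak p^m,\,y+\mathfrak p^m]=\gamma(x,y)+\mathfrak p^m
\]
makes the additive group $\mathfrak p^i/\mathfrak p^m$ into a Lie ring $L_{i,m}(\gamma)$, and that this Lie ring is nilpotent of class less than $p$. (The condition on the class is automatic for $i>p-1$ by \cite{EKS}; we shall not use this.) The Lazard correspondence, recalled in Section~\ref{sec:background}, turns $L_{i,m}(\gamma)$ into a group $\mathbb G(L_{i,m}(\gamma))$ on the same set, and multiplication by $\theta$ is an automorphism of both structures. Put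
\[
S_{i,m}(\gamma)=\mathbb G(L_{i,m}(\gamma))\rtimes P,
\]
with $s$ acting as $\theta$. This group has order $p^{m-i+1}$. For $j\ge2$ and $i=j-2$, a \emph{frame group} of $\mathcal B_j$ is a group in $\mathcal B_j$ that is isomorphic to some $S_{i,m}(\gamma)$ with $\gamma\in\mathcal H_i$ and $m\ge2i+1$. For $m=2i+1$ the bracket is zero and $S_{i,2i+1}(\gamma)=S_j$. The frame groups form a subtree $\mathcal F_j$ of $\mathcal B_j$ with root $S_j$, the \emph{frame} of $\mathcal B_j$. A \emph{leaf} of $\mathcal F_j$ is a vertex of $\mathcal F_j$ without a child in $\mathcal F_j$. The frame carries almost all of the branch.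

\begin{theorem}[\cite{EKS}]\label{thm:known}
For $j>p+1$, every group in $\mathcal B_j$ either lies in $\mathcal F_j$ or is a child of a group in $\mathcal F_j$.
\end{theorem}

So a branch is its frame together with at most one further layer of groups. The following conjecture, posed in \cite{EKS}, says that this layer does not reach beyond the ends of the frame.

\begin{quote}
\emph{Let $p\ge5$ and $j>p+1$. Then the leaves of $\mathcal F_j$ are terminal in $\mathcal B_j$.}
\end{quote}

For a fixed $\gamma$ there is an evident reason for the sequence of groups $S_{i,m}(\gamma)$, $m=2i+1,2i+2,\dots$, to stop: at some point the Jacobi identity may fail modulo $\mathfrak p^{m+1}$. It is less evident that the branch stops at the same place. A child of $S_{i,m}(\gamma)$ gives rise to a Lie ring with one more layer than $L_{i,m}(\gamma)$, and $\gamma$ prescribes its bracket only up to that last layer. A correction term $\delta$ with values in the last layer is free, and one could hope to choose it so as to repair the Jacobi identity. The same doubt arises inside the frame,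 since a child of $S_{i,m}(\gamma)$ in $\mathcal F_j$ might come from a different map $\gamma'$. The reason to expect the conjecture nevertheless is that the Jacobi sum is quadratic in the bracket. The correction enters it only through terms $\delta(\gamma(x,y),z)$; the values of $\delta$ lie in a group of order $p$; and for $i\ge p-2$ all values of $\gamma$ are divisible by $p$ in $\mathfrak p^i$.

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $j\ge p$. Every leaf of $\mathcal F_j$ is terminal in $\mathcal B_j$.
\end{theorem}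

In particular the conjecture holds. To state the sharper result behind it, define for $\gamma\in\mathcal H_i$ the \emph{Jacobi sum}
\[
J_\gamma(x,y,z)=\gamma(\gamma(x,y),z)+\gamma(\gamma(y,z),x)+\gamma(\gamma(z,x),y)\qquad(x,y,z\in\mathfrak p^i).
\]
We write $J_\gamma\subseteq\mathfrak p^m$ if all values of $J_\gamma$ lie in $\mathfrak p^m$, that is, if the Jacobi identity holds modulo $\mathfrak p^m$, and $\gamma\subseteq\mathfrak p^k$ if all values of $\gamma$ lie in $\mathfrak p^k$. We call $\gamma\in\mathcal H_i$ \emph{admissible} if $\gamma\not\subseteq\mathfrak p^{2i+2}$. These are the maps whose groups leave the mainline exactly at $S_{i+2}$ (Lemma~\ref{lem:admissible}).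

\begin{theorem}\label{thm:leaves}
Let $j\ge p$ and $i=j-2$.
\begin{enumerate}
\item[(1)] The root $S_j$ is not a leaf of $\mathcal F_j$. If $G=S_{i,m}(\gamma)\ne S_j$ is a frame group in $\mathcal B_j$, then $\gamma$ is admissible, and the following are equivalent:
\begin{enumerate}
\item[(a)] $G$ has a child in $\mathcal B_j$;
\item[(b)] $G$ has a child in $\mathcal F_j$;
\item[(c)] $J_\gamma\subseteq\mathfrak p^{m+1}$.
\end{enumerate}
\item[(2)] For admissible $\gamma$, the number $m(\gamma)=\max\{m: J_\gamma\subseteq\mathfrak p^m\}$ is finite, and $m(\gamma)\le3i+3p-9$. The leaves of $\mathcal F_j$ are exactly the groups $S_{i,m(\gamma)}(\gamma)$ with $\gamma$ admissible, and all of them are terminal in $\mathcal B_j$.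
\item[(3)] If $p=5$, then $m(\gamma)=3i+3$ for every admissible $\gamma$. Hence all leaves of $\mathcal F_j$ have order $5^{2j}$ and depth exactly $j$.
\end{enumerate}
\end{theorem}

Theorems~\ref{thm:main} and~\ref{thm:leaves} do not depend on Theorem~\ref{thm:known}. Combined with it, they describe how deep the whole branch is.

\begin{theorem}\label{thm:depth}
Let $j>p+1$ and $i=j-2$. All groups in $\mathcal B_j\setminus\mathcal F_j$ are terminal in $\mathcal B_j$, and $\mathcal B_j$ and $\mathcal F_j$ have the same depth
\[
\max_\gamma m(\gamma)-(2i+1)\le j+3p-12,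
\]
where $\gamma$ runs over the admissible maps in $\mathcal H_i$. This depth equals $j$ if $p=5$.
\end{theorem}

Section~\ref{sec:background} collects the tools. Section~\ref{sec:five} describes the maps in $\mathcal H_i$ by coefficients, computes the Jacobi sum for $p=5$, and shows the main argument in the smallest case $p=j=5$. Section~\ref{sec:tree} locates the groups $S_{i,m}(\gamma)$ in the tree. Section~\ref{sec:bound} bounds $m(\gamma)$ and the class of $L_{i,m}(\gamma)$, Section~\ref{sec:lift} proves that a child forces the Jacobi identity one step further, and Section~\ref{sec:proofs} assembles the theorems.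

\section{Background and a basic estimate}\label{sec:background}

\subsection{Groups of maximal class}

We write $\Gamma_k(X)$ for the $k$-th term of the lower central series of a group $X$, so $\Gamma_1(X)=X$ and $\Gamma_{k+1}(X)=[\Gamma_k(X),X]$, with $[x,y]=x^{-1}x^y$ and $x^y=y^{-1}xy$. Let $X$ have maximal class and order $p^n$ with $n\ge3$. Then for $2\le k\le n$ the only normal subgroup of index $p^k$ in $X$ is $\Gamma_k(X)$, and $Z(X)=\Gamma_{n-1}(X)$ has order $p$.

\subsection{The Lazard correspondence}

Let $L$ be a finite Lie ring of $p$-power order that is nilpotent of class less than $p$. Its additive group is a $\mathbb Z_p$-module, and the Baker--Campbell--Hausdorff formula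
\[
x*y=x+y+\tfrac12[x,y]+\tfrac1{12}[x,[x,y]]-\tfrac1{12}[y,[x,y]]+\cdots
\]
makes sense in $L$: only the terms of degree less than $p$ can be nonzero, and their coefficients have denominators prime to $p$. The operation $*$ defines a group $\mathbb G(L)$ on the set $L$, with identity $0$ and inverse $-x$. All terms of degree at least $2$ lie in the ideal generated by $[x,y]$; in particular $\mathbb G(L)$ is the additive group of $L$ if $L$ is abelian. By the Lazard correspondence \cite{Lazard}, $\mathbb G$ is a functor from these Lie rings to the finite $p$-groups of class less than $p$, and it has an inverse functor $\mathbb L$. Both functors preserve the underlying sets and maps and the nilpotency class. So a map between two such objects is a group homomorphism if and only if it is a Lie ring homomorphism. Subgroups are the same subsets as subrings, normal subgroups the same as ideals, the two centers coincide, and two elements commute in the group if and only if their Lie bracket is $0$.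

\subsection{The cyclotomic field}

Put $\pi=\theta-1$. Then $\mathcal O=\mathbb Z_p[\theta]\cong\mathbb Z_p[t]/(1+t+\dots+t^{p-1})$ is a discrete valuation ring with maximal ideal $\mathfrak p=\pi\mathcal O$ and residue field $\mathbb F_p$, and $1,\pi,\dots,\pi^{p-2}$ is a $\mathbb Z_p$-basis of $\mathcal O$. Let $\nu$ be the valuation with $\nu(\pi)=1$. Then $\nu(p)=p-1$, so $p\,\mathfrak p^k=\mathfrak p^{k+p-1}$. The Galois group of $K/\mathbb Q_p$ consists of the maps $\sigma_a\colon\theta\mapsto\theta^a$ for $a\in\mathbb F_p^*$; they satisfy $\sigma_a\sigma_b=\sigma_{ab}$ and preserve $\nu$. We abbreviate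
\[
x_a=\sigma_a(x)\qquad(x\in K,\ a\in\mathbb F_p^*).
\]
Thus $\pi_a=\theta^a-1$ has valuation $1$, and for $a\ne b$ also
\begin{equation}\label{eq:diff}
\nu(\pi_a-\pi_b)=\nu(\theta^b\pi_{a-b})=1 .
\end{equation}

\subsection{The standing assumption}

\emph{From now on $j\ge p$ and $i=j-2$, so $i\ge p-2\ge3$.} The inequality $i\ge p-2$ says that $2i+1\ge i+p-1$, so it is equivalent to
\begin{equation}\label{eq:key}
\mathfrak p^{2i+1}\subseteq p\,\mathfrak p^i .
\end{equation}
A map $\gamma\in\mathcal H_i$ is only $\mathbb Z_p$-bilinear, not $\mathcal O$-bilinear. A factor $\pi$ cannot be pulled out of an argument, but a factor $p$ can, and every estimate below comes from this. Here is the first one.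

\begin{lemma}\label{lem:estimate}
Let $\gamma\in\mathcal H_i$ and $l\ge i$. Then $\gamma(\mathfrak p^l,\mathfrak p^i)\subseteq\mathfrak p^{l+1}$.
\end{lemma}

\begin{proof}
Write $l-i=(p-1)k+r$ with $0\le r\le p-2$. Then $\mathfrak p^l\subseteq\mathfrak p^{i+(p-1)k}=p^k\mathfrak p^i$, so
\[
\gamma(\mathfrak p^l,\mathfrak p^i)\subseteq p^k\mathfrak p^{2i+1}=\mathfrak p^{2i+1+(l-i-r)}=\mathfrak p^{l+1+(i-r)},
\]
and $i-r\ge0$ because $i\ge p-2$.
\end{proof}

Taking $l=m$, we see that the bracket on $\mathfrak p^i/\mathfrak p^m$ is well defined for every $m\ge2i+1$. So $L_{i,m}(\gamma)$ is a Lie ring if and only if $J_\gamma\subseteq\mathfrak p^m$, and then each $\mathfrak p^l/\mathfrak p^m$ with $i\le l\le m$ is an ideal that is invariant under $\theta$.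

We shall use twice that the Jacobi sum $J$ of any alternating bilinear product is an alternating trilinear map. Indeed $J$ is invariant under cyclic permutations, and $J(x,x,z)=[[x,z],x]+[[z,x],x]=0$.

\section{Equivariant maps and the prime $5$}\label{sec:five}

\subsection{Coefficients}

The condition $\gamma(\theta x,\theta y)=\theta\gamma(x,y)$ becomes transparent once $\gamma$ is written in terms of Galois conjugates, since $(\theta x)_a=\theta^ax_a$. Every $\gamma\in\mathcal H_i$ extends uniquely to a $\mathbb Q_p$-bilinear map $K\times K\to K$, again denoted by $\gamma$.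

\begin{lemma}\label{lem:form}
Every $\gamma\in\mathcal H_i$ has a unique expression
\begin{equation}\label{eq:form}
\gamma(x,y)=\sum_{a\in\mathbb F_p\setminus\{0,1\}}c(a)\,x_a\,y_{1-a}\qquad\text{with } c(a)\in K,
\end{equation}
and $c(1-a)=-c(a)$ for all $a$; in particular $c(1/2)=0$.
\end{lemma}

\begin{proof}
The $(p-1)^2$ maps $(x,y)\mapsto x_ay_b$ with $a,b\in\mathbb F_p^*$ restrict to homomorphisms $K^*\times K^*\to K^*$, which are distinguished by their values at $(\theta,1)$ and $(1,\theta)$. By Dedekind's lemma, distinct homomorphisms from a group to $K^*$ are linearly independent over $K$. The $\mathbb Q_p$-bilinear maps $K\times K\to K$ form a $K$-vector space of dimension $(p-1)^2$, so our maps are a basis, and $\gamma(x,y)=\sum_{a,b}c(a,b)x_ay_b$ uniquely. Comparing coefficients in $\gamma(\theta x,\theta y)=\theta\gamma(x,y)$ gives $c(a,b)(\theta^{a+b}-\theta)=0$, so $c(a,b)=0$ unless $a+b=1$. This is \eqref{eq:form}. Comparing the coefficients of $x_ay_{1-a}$ in $\gamma(y,x)=-\gamma(x,y)$ gives $c(1-a)=-c(a)$.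
\end{proof}

For $\gamma\ne0$ let
\[
\mu=\mu(\gamma)=\min_a\nu(c(a)).
\]

\begin{lemma}\label{lem:mu}
\begin{enumerate}
\item[(a)] For $a\in\mathbb F_p\setminus\{0,1\}$ and $x,y\in\mathfrak p^i$ we have $x_ay_{1-a}-x_{1-a}y_a\in\mathfrak p^{2i+1}$.
\item[(b)] If $0\ne\gamma\in\mathcal H_i$, then $\gamma\subseteq\mathfrak p^{2i+1+\mu}$. In particular $\mu\le0$ if $\gamma$ is admissible.
\item[(c)] The map $\gamma_1(x,y)=x_2y_{-1}-x_{-1}y_2$ lies in $\mathcal H_i$, and $\nu(\gamma_1(\pi^i,\pi^{i+1}))=2i+1$. In particular admissible maps exist.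
\end{enumerate}
\end{lemma}

\begin{proof}
(a) As the residue field is $\mathbb F_p$, there are $\xi,\zeta\in\mathbb Z_p$ with $x\equiv\xi\pi^i$ and $y\equiv\zeta\pi^i$ modulo $\mathfrak p^{i+1}$. Then $x_a\equiv\xi\pi_a^i$ and $y_a\equiv\zeta\pi_a^i$ modulo $\mathfrak p^{i+1}$ for every $a$, so both $x_ay_{1-a}$ and $x_{1-a}y_a$ are congruent to $\xi\zeta\,\pi_a^i\pi_{1-a}^i$ modulo $\mathfrak p^{2i+1}$.

(b) Since $c(1-a)=-c(a)$, we have $\gamma(x,y)=\frac12\sum_ac(a)(x_ay_{1-a}-x_{1-a}y_a)$; apply (a).

(c) The map $\gamma_1$ is alternating, it is equivariant because $2+(-1)=1$, and its values lie in $\mathfrak p^{2i+1}$ by (a). Moreover $\gamma_1(\pi^i,\pi^{i+1})=\pi_2^i\pi_{-1}^i(\pi_{-1}-\pi_2)$ has valuation $2i+1$ by \eqref{eq:diff}, since $2\ne-1$ in $\mathbb F_p$.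
\end{proof}

Part (c) needs $p\ge5$: for $p=3$ the only index in \eqref{eq:form} is $a=2=1/2$, and the same argument gives $\gamma=0$.

\subsection{The Jacobi sum for $p=5$}

For $u,v,w\in\mathbb F_p^*$ and $x,y,z\in K$ let
\[
D_{uvw}(x,y,z)=\det\begin{pmatrix}x_u&y_u&z_u\\x_v&y_v&z_v\\x_w&y_w&z_w\end{pmatrix}.
\]
Expanding along the last row shows that $D_{uvw}(x,y,z)$ is the sum of $(x_uy_v-x_vy_u)z_w$ over the three cyclic permutations of $x,y,z$.

\begin{proposition}\label{prop:five}
Let $p=5$. Then $\mathcal H_i=\{c\gamma_1:c\in\mathcal O\}$ with $\gamma_1(x,y)=x_2y_4-x_4y_2$, and $c\gamma_1$ is admissible if and only if $c$ is a unit. For $\gamma=c\gamma_1$,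
\[
J_\gamma(x,y,z)=-c\,\sigma_4(c)\,D_{123}(x,y,z).
\]
If $\gamma$ is admissible, then $J_\gamma\subseteq\mathfrak p^{3i+3}$ and $\nu(J_\gamma(\pi^i,\pi^{i+1},\pi^{i+2}))=3i+3$.
\end{proposition}

\begin{proof}
In $\mathbb F_5$ the involution $a\mapsto1-a$ swaps $2$ and $4$ and fixes $3$. By Lemma~\ref{lem:form}, every $\gamma\in\mathcal H_i$ equals $c\gamma_1$ with $c=c(2)\in K$. By Lemma~\ref{lem:mu}(c), the smallest power of $\mathfrak p$ containing the values of $c\gamma_1$, for $c\ne0$, is $\mathfrak p^{2i+1+\nu(c)}$. This proves the first sentence.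

Applying $\sigma_2$ and $\sigma_4$ multiplies the indices by $2$ and $4$ modulo $5$:
\[
\sigma_2(\gamma(x,y))=\sigma_2(c)(x_4y_3-x_3y_4),\qquad\sigma_4(\gamma(x,y))=\sigma_4(c)(x_3y_1-x_1y_3).
\]
Therefore
\[
\gamma(\gamma(x,y),z)=c\,\sigma_2(c)(x_4y_3-x_3y_4)z_4-c\,\sigma_4(c)(x_3y_1-x_1y_3)z_2 .
\]
Summing cyclically gives $J_\gamma=c\,\sigma_2(c)D_{434}-c\,\sigma_4(c)D_{312}$. Here $D_{434}=0$ because two rows agree, and $D_{312}=D_{123}$ because the rows are permuted cyclically.

Now let $c$ be a unit. The map $D_{123}$ is alternating and $\mathbb Z_5$-trilinear, so its values on $\mathfrak p^i$ are $\mathbb Z_5$-linear combinations of its values at three distinct elements of the basis $\pi^i,\pi^{i+1},\pi^{i+2},\pi^{i+3}$. Each term in the expansion of such a determinant has valuation equal to the sum of the three exponents, which is at least $3i+0+1+2$. Finally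
\[
D_{123}(\pi^i,\pi^{i+1},\pi^{i+2})=(\pi_1\pi_2\pi_3)^i(\pi_2-\pi_1)(\pi_3-\pi_1)(\pi_3-\pi_2)
\]
is a Vandermonde determinant up to the first factor, and has valuation $3i+3$ by \eqref{eq:diff}.
\end{proof}

\subsection{The argument in the smallest case}

\begin{example}\label{ex:small}
Let $p=5$, $j=5$, $i=3$ and $\gamma=\gamma_1$. Here \eqref{eq:key} is an equality: $\mathfrak p^7=5\,\mathfrak p^3$. By Proposition~\ref{prop:five}, $L_{3,m}(\gamma)$ is a Lie ring for $7\le m\le12$, while $J_\gamma(\pi^3,\pi^4,\pi^5)\notin\mathfrak p^{13}$. The second, third and fourth terms of the lower central series of $L=L_{3,12}(\gamma)$ lie in the images of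
\[
\mathfrak p^7=5\,\mathfrak p^3,\qquad\gamma(5\,\mathfrak p^3,\mathfrak p^3)\subseteq5\,\mathfrak p^7=\mathfrak p^{11}=25\,\mathfrak p^3,\qquad\gamma(25\,\mathfrak p^3,\mathfrak p^3)\subseteq25\,\mathfrak p^7=\mathfrak p^{15},
\]
so $L$ has class at most $3$. Section~\ref{sec:tree} shows that the groups $S_{3,7}(\gamma)=S_5,\ S_{3,8}(\gamma),\dots,S_{3,12}(\gamma)$, of orders $5^5,\dots,5^{10}$, form a path in $\mathcal F_5$.

Why does $G=S_{3,12}(\gamma)$ have no child? Suppose $H$ is one, and let $H_1$ be the preimage of $\mathbb G(L)$ in $H$. It is a central extension of a group of class at most $3$, so its class is at most $4<5$. Hence $M=\mathbb L(H_1)$ is a Lie ring of order $5^{10}$ with a central ideal $Z=Z(H)$ of order $5$ and $M/Z\cong L$. \emph{Assume for the moment} that the additive group of $M$ is $\mathfrak p^3/\mathfrak p^{13}$ and that $M\to L$ is the natural projection, so $Z=\mathfrak p^{12}/\mathfrak p^{13}$. Then the bracket of $M$ has the form $[x,y]=\gamma(x,y)+\delta(x,y)$ with a biadditive map $\delta$ into $Z$. Since $\delta(x,y)$ is central,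
\[
[[x,y],z]=[\gamma(x,y),z]=\gamma(\gamma(x,y),z)+\delta(\gamma(x,y),z)\quad\text{in }\mathfrak p^3/\mathfrak p^{13}.
\]
But $\gamma(x,y)=5w$ with $w\in\mathfrak p^3$, and $\delta(5w,z)=5\delta(w,z)=0$. So the Jacobi sum of $M$ at $\pi^3,\pi^4,\pi^5$ is $J_\gamma(\pi^3,\pi^4,\pi^5)+\mathfrak p^{13}\ne0$, which is absurd in a Lie ring.
\end{example}

Two points separate the example from a proof. First, the Lazard correspondence must apply to $H_1$, which requires that $L$ have class at most $p-2$ and not just less than $p$. For this one needs an upper bound on $m$, and for $p\ge7$ we have to find it without an explicit evaluation of $J_\gamma$ (Section~\ref{sec:bound}). Second, the assumption on the additive group of $M$ has to be removed (Section~\ref{sec:lift}).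

\section{The place of the groups $S_{i,m}(\gamma)$ in the tree}\label{sec:tree}

In $S_{i,m}(\gamma)$ we use the convention $x^s=\theta x$ for $x\in\mathbb G(L_{i,m}(\gamma))$.

\begin{lemma}\label{lem:path}
Let $\gamma\in\mathcal H_i$ and $m\ge2i+1$, and suppose that $J_\gamma\subseteq\mathfrak p^m$ and that $L=L_{i,m}(\gamma)$ has class less than $p$. Let $X=S_{i,m}(\gamma)$, $n=m-i+1$, and $X_k=\mathfrak p^{i+k-1}/\mathfrak p^m$ for $1\le k\le n$.
\begin{enumerate}
\item[(a)] $X$ has maximal class, $\Gamma_k(X)=X_k$ for $2\le k\le n$, and $Z(X)=\mathfrak p^{m-1}/\mathfrak p^m$.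
\item[(b)] For $2i+1\le m'\le m$, the group $S_{i,m'}(\gamma)$ is defined and isomorphic to $X/(\mathfrak p^{m'}/\mathfrak p^m)$.
\end{enumerate}
Consequently $S_j=S_{i,2i+1}(\gamma)\to S_{i,2i+2}(\gamma)\to\dots\to S_{i,m}(\gamma)$ is a path in $\mathcal T$.
\end{lemma}

\begin{proof}
(a) Each $X_k$ is a $\theta$-invariant ideal of $L$, hence a normal subgroup of $X$. We have $|X|=p^n$, $|X:X_k|=p^k$ and $X_n=1$. The point is that taking the commutator with $s$ acts like multiplication by $\pi$, up to an error of higher valuation. Let $x\in X_k\setminus X_{k+1}$ with $k\le n-2$, and put $l=i+k-1$, so $l+2\le m$ and $x$ is represented by an element of valuation $l$. Then $[x,s]=x^{-1}x^s=(-x)*(\theta x)$ equals $\pi x$ modulo the ideal of $L$ generated by the Lie bracket $[x,\theta x]=-[\pi x,x]$. By Lemma~\ref{lem:estimate}, $\gamma(\mathfrak p^{l+1},\mathfrak p^i)\subseteq\mathfrak p^{l+2}$, so this ideal lies in $\mathfrak p^{l+2}/\mathfrak p^m=X_{k+2}$. Since $\pi x\in X_{k+1}\setminus X_{k+2}$, we get $[x,s]\in X_{k+1}\setminus X_{k+2}$.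

Starting from $\pi^i+\mathfrak p^m\in X_1\setminus X_2$ and taking commutators with $s$ repeatedly, we find an element of $\Gamma_k(X)$ in $X_k\setminus X_{k+1}$ for each $k\le n-1$. So $\Gamma_{n-1}(X)\ne1$, and $X$ has maximal class. As $X_k$ is normal of index $p^k$, it equals $\Gamma_k(X)$ for $2\le k\le n$, and $Z(X)=X_{n-1}=\mathfrak p^{m-1}/\mathfrak p^m$.

(b) The Lie ring $L_{i,m'}(\gamma)$ is a quotient of $L$, so its class is less than $p$. The projection $L\to L_{i,m'}(\gamma)$ is a homomorphism of the Lazard groups that commutes with $\theta$. It extends by the identity on $P$ to an epimorphism $X\to S_{i,m'}(\gamma)$ with kernel $\mathfrak p^{m'}/\mathfrak p^m$.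

By (a) and (b), each $S_{i,m'}(\gamma)$ with $2i+2\le m'\le m$ has maximal class, and its quotient by the center is $S_{i,m'-1}(\gamma)$.
\end{proof}

\begin{lemma}\label{lem:tree}
Let $G\in\mathcal B_j$ with $G\ne S_j$.
\begin{enumerate}
\item[(a)] Every child of $G$ in $\mathcal T$ lies in $\mathcal B_j$.
\item[(b)] If $G$ is a frame group, then so is its parent.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A child $H$ of $G$ is a descendant of $S_j$, and $G\cong H/Z(H)$ is its only parent. If $H=S_{j+1}$, then $G=S_j$. If $H$ is a descendant of $S_{j+1}$ other than $S_{j+1}$, then $G$ is a descendant of $S_{j+1}$. Both are excluded.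

(b) Let $G=S_{i,m}(\gamma)$. Then $m\ge2i+2$ as $G\ne S_j$, and by Lemma~\ref{lem:path} the parent of $G$ is $S_{i,m-1}(\gamma)$, a descendant of $S_j$. It is not a descendant of $S_{j+1}$, since otherwise $G$ would be one.
\end{proof}

Part (a) fails for the root, which has the child $S_{j+1}\notin\mathcal B_j$. The first step away from the root therefore needs its own argument, and this is where admissibility enters.

\begin{lemma}\label{lem:admissible}
\begin{enumerate}
\item[(a)] If $G=S_{i,m}(\gamma)$ lies in $\mathcal B_j$ and $G\ne S_j$, then $m\ge2i+2$ and $\gamma$ is admissible.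
\item[(b)] If $\gamma$ is admissible, then $J_\gamma\subseteq\mathfrak p^{2i+2}$, and $S_{i,2i+2}(\gamma)$ is a child of $S_j$ in $\mathcal F_j$.
\item[(c)] The root $S_j$ is not a leaf of $\mathcal F_j$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $m=2i+1$, then $G=S_j$; so $m\ge2i+2$. If $\gamma\subseteq\mathfrak p^{2i+2}$, then $L_{i,2i+2}(\gamma)$ is abelian, and multiplication by $\pi$ gives
\[
S_{i,2i+2}(\gamma)=(\mathfrak p^i/\mathfrak p^{2i+2})\rtimes P\cong(\mathfrak p^{i+1}/\mathfrak p^{2i+3})\rtimes P\cong S_{j+1}.
\]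
By Lemma~\ref{lem:path}, $G$ is then a descendant of $S_{j+1}$, contrary to $G\in\mathcal B_j$.

(b) By Lemma~\ref{lem:estimate}, $\gamma(\gamma(x,y),z)\in\gamma(\mathfrak p^{2i+1},\mathfrak p^i)\subseteq\mathfrak p^{2i+2}$. So $J_\gamma\subseteq\mathfrak p^{2i+2}$ and $L_{i,2i+2}(\gamma)$ has class at most $2$. By Lemma~\ref{lem:path}, $X=S_{i,2i+2}(\gamma)$ is a child of $S_j$. It has order $p^{j+1}$, so it lies in $\mathcal B_j$ unless $X\cong S_{j+1}$. As $S_{j+1}$ has an abelian maximal subgroup, it suffices to show that $X$ has none.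

Suppose $A$ is an abelian maximal subgroup of $X$, and let $X_k$ be as in Lemma~\ref{lem:path}. A maximal subgroup of a $p$-group contains the derived subgroup, so $A\supseteq\Gamma_2(X)=X_2$, and $A$ acts trivially on $X_2/X_4$ by conjugation. Since $2i+1\ge i+3$, the bracket vanishes on $\mathfrak p^i/\mathfrak p^{i+3}$, so the group $X_1/X_4$ is abelian and equal to this additive group. An element $xs^k$ with $x\in X_1$ therefore acts on $X_2/X_4=\mathfrak p^{i+1}/\mathfrak p^{i+3}$ as multiplication by $\theta^k$. For $p\nmid k$ this action is nontrivial because $\nu(\theta^k-1)=1$. Hence $A\subseteq X_1$, and so $A=X_1$. But $X_1$ is nonabelian, since $\gamma\not\subseteq\mathfrak p^{2i+2}$ means that some bracket in $L_{i,2i+2}(\gamma)$ is nonzero.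

(c) Apply (b) to the admissible map $\gamma_1$ of Lemma~\ref{lem:mu}(c).
\end{proof}

\section{How far the Jacobi identity can hold}\label{sec:bound}

The aim of this section is the following bound.

\begin{proposition}\label{prop:bound}
Let $\gamma\in\mathcal H_i$ be admissible, $m\ge2i+1$ and $J_\gamma\subseteq\mathfrak p^m$. Then $m\le3i+3p-9$, and $m\le3i+3$ if $p=5$. Moreover $L_{i,m}(\gamma)$ has class at most $p-2$.
\end{proposition}

Admissibility cannot be dropped from the bound on $m$, as $\gamma=0$ shows. The computation for $p=5$ suggests the method. The Jacobi sum is a combination of determinants $D_{uvw}$ whose coefficients are quadratic in the conjugates of the $c(a)$. We show that these coefficients must be small if $J_\gamma\subseteq\mathfrak p^m$ with $m$ large (Lemma~\ref{lem:lower}), and that they cannot all be small (Lemma~\ref{lem:upper}).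

\subsection{A graded algebra}

To handle the coefficients, we extend scalars so that $\theta$ acts diagonally. Fix $0\ne\gamma\in\mathcal H_i$ with coefficients $c(a)$. Let $V$ be the $K$-vector space with basis $e_u$, $u\in\mathbb F_p^*$, and let
\[
\varepsilon\colon K\to V,\qquad\varepsilon(x)=\sum_{u\in\mathbb F_p^*}x_ue_u .
\]
This map is $\mathbb Q_p$-linear, and replacing $x$ by $\theta x$ multiplies the $u$-th coordinate by $\theta^u$. For $u,v\in\mathbb F_p^*$ put
\[
C_{u,v}=\sigma_{u+v}\bigl(c(\tfrac u{u+v})\bigr)\quad\text{if }u+v\ne0,\qquad C_{u,v}=0\quad\text{if }u+v=0;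
\]
note that $u/(u+v)\notin\{0,1\}$. Define a $K$-bilinear product on $V$ by $[e_u,e_v]=C_{u,v}e_{u+v}$, read as $0$ if $u+v=0$. These constants have the following properties:
\begin{equation}\label{eq:C}
C_{v,u}=-C_{u,v},\qquad C_{a,1-a}=c(a),\qquad C_{ku,kv}=\sigma_k(C_{u,v})\quad(k\in\mathbb F_p^*).
\end{equation}
The first holds because $v/(u+v)=1-u/(u+v)$, and it shows that the product is alternating; the other two are read off from the definition. Applying $\sigma_w$ to \eqref{eq:form} and substituting $u=wa$, $v=w(1-a)$ gives
\[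
\sigma_w(\gamma(x,y))=\sum_a\sigma_w(c(a))\,x_{wa}\,y_{w(1-a)}=\sum_{u+v=w}C_{u,v}\,x_uy_v .
\]
The right side is the $w$-th coordinate of $[\varepsilon(x),\varepsilon(y)]$. Hence $\varepsilon(\gamma(x,y))=[\varepsilon(x),\varepsilon(y)]$ and
\begin{equation}\label{eq:JV}
\varepsilon(J_\gamma(x,y,z))=J_V(\varepsilon(x),\varepsilon(y),\varepsilon(z)),
\end{equation}
where $J_V$ is the Jacobi sum of $V$, an alternating $K$-trilinear map. Since the product adds indices, $J_V(e_u,e_v,e_w)=\kappa_{uvw}e_{u+v+w}$ with $\kappa_{uvw}\in K$, where $\kappa_{uvw}=0$ if $u+v+w=0$. Also $\kappa_{uvw}=0$ if two of the indices agree.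

\begin{lemma}\label{lem:lower}
If $J_\gamma\subseteq\mathfrak p^m$, then $\nu(\kappa_{uvw})\ge m-(3i+3p-9)$ for all distinct $u,v,w$.
\end{lemma}

\begin{proof}
The hypothesis controls $J_V$ on $\varepsilon(\mathfrak p^i)$ and hence on its $\mathcal O$-span $\Lambda$: by \eqref{eq:JV}, $J_V(\Lambda,\Lambda,\Lambda)$ lies in the $\mathcal O$-span of $\varepsilon(\mathfrak p^m)$, which is contained in $\bigoplus_a\mathfrak p^me_a$. To isolate $\kappa_{uvw}$, we need vectors in $\Lambda$ that involve only $e_u,e_v,e_w$, and interpolation provides them. For $f=\sum_kf_kt^k\in\mathcal O[t]$,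
\[
\sum_kf_k\,\varepsilon(\pi^{i+k})=\sum_a\pi_a^if(\pi_a)e_a\in\Lambda .
\]
Let $Q=\prod_b(t-\pi_b)$, with $b$ running over the $p-4$ elements of $\mathbb F_p^*\setminus\{u,v,w\}$. Taking $f=Q,\ tQ,\ t^2Q$, we obtain the vectors
\[
\lambda_k=\sum_{a\in\{u,v,w\}}\pi_a^iQ(\pi_a)\,\pi_a^k\,e_a\in\Lambda\qquad(k=0,1,2).
\]
An alternating trilinear map, evaluated at three vectors in the span of $e_u,e_v,e_w$, is the determinant of their coordinates times the value at $e_u,e_v,e_w$. So
\[
J_V(\lambda_0,\lambda_1,\lambda_2)=\Bigl(\prod_{a\in\{u,v,w\}}\pi_a^iQ(\pi_a)\Bigr)(\pi_v-\pi_u)(\pi_w-\pi_u)(\pi_w-\pi_v)\,\kappa_{uvw}\,e_{u+v+w}.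
\]
By \eqref{eq:diff}, the factor in front of $\kappa_{uvw}$ has valuation $3(i+p-4)+3=3i+3p-9$, and the whole coefficient has valuation at least $m$.
\end{proof}

For the opposite inequality we recall a theorem of Jacobson \cite{Jacobson}, in the special case that we need: \emph{if $W$ is a set of nilpotent linear maps of a finite-dimensional vector space and $AB-BA\in W$ for all $A,B\in W$, then the associative algebra without $1$ generated by $W$ is nilpotent.} The set $W$ need not be a subspace.

\begin{lemma}\label{lem:upper}
There are distinct $u,v,w\in\mathbb F_p^*$ with $\nu(\kappa_{uvw})\le2\mu$.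
\end{lemma}

\begin{proof}
Suppose $\nu(\kappa_{uvw})\ge2\mu+1$ for all distinct $u,v,w$. Then the leading terms of the $C_{u,v}$ satisfy the Jacobi identity exactly. More precisely, all $C_{u,v}$ have valuation at least $\mu$, so $C'_{u,v}=\pi^{-\mu}C_{u,v}\in\mathcal O$. The $\kappa_{uvw}$ are quadratic in the $C_{u,v}$, so the Jacobi sums formed with the constants $C'_{u,v}$ are $\pi^{-2\mu}\kappa_{uvw}\in\mathfrak p$. Let $\bar C_{u,v}\in\mathbb F_p$ be the residue of $C'_{u,v}$, and let $\bar V$ be the $\mathbb F_p$-space with basis $\bar e_u$, $u\in\mathbb F_p^*$, and product $[\bar e_u,\bar e_v]=\bar C_{u,v}\bar e_{u+v}$. This product is alternating and satisfies the Jacobi identity on basis elements, so $\bar V$ is a Lie algebra. It is not abelian: if $\nu(c(a))=\mu$, then $\bar C_{a,1-a}\ne0$ by \eqref{eq:C}.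

We claim that $\bar V$ is nilpotent; the reason is that there is no basis vector of index $0$. Given $u$ and $v$, let $k\in\{1,\dots,p-1\}$ be the integer with $v+ku=0$ in $\mathbb F_p$. Then $(\operatorname{ad}\bar e_u)^{k-1}\bar e_v$ is a multiple of $\bar e_{-u}$, and $[\bar e_u,\bar e_{-u}]=0$. So $(\operatorname{ad}\bar e_u)^{p-1}=0$. The set $W=\{\lambda\operatorname{ad}\bar e_u:\lambda\in\mathbb F_p,\ u\in\mathbb F_p^*\}$ consists of nilpotent maps and is closed under commutators, because the commutator of $\operatorname{ad}\bar e_u$ and $\operatorname{ad}\bar e_v$ is $\operatorname{ad}[\bar e_u,\bar e_v]$. By Jacobson's theorem all sufficiently long products of elements of $W$ vanish. As $W$ spans $\operatorname{ad}\bar V$, all sufficiently long products $\operatorname{ad}x_1\cdots\operatorname{ad}x_k$ vanish, which proves the claim.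

A nonzero nilpotent Lie algebra has a nonzero center: it contains the last nonzero term of the lower central series. Let $\sum_u\lambda_u\bar e_u$ be central with $\lambda_{u_0}\ne0$. Bracketing with $\bar e_v$ gives $\sum_u\lambda_u\bar C_{u,v}\bar e_{u+v}=0$, and the indices $u+v$ are distinct, so $\bar C_{u_0,v}=0$ for all $v$. In other words $\nu(C_{u_0,v})>\mu$ for all $v$. Now the Galois symmetry in \eqref{eq:C} carries this to all indices: for any $u,v$, with $k=u_0/u$, we get $\nu(C_{u,v})=\nu(C_{u_0,kv})>\mu$. So $\bar V$ is abelian, a contradiction.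
\end{proof}

\subsection{Proof of Proposition~\ref{prop:bound}}

By Lemmas~\ref{lem:lower} and~\ref{lem:upper}, $m-(3i+3p-9)\le2\mu$, and $\mu\le0$ by Lemma~\ref{lem:mu}(b). For $p=5$, Proposition~\ref{prop:five} gives the better bound $m\le3i+3$.

For the class we use again that factors $p$ can be pulled out of $\gamma$. Write $i+1=(p-1)q+r$ with $0\le r\le p-2$. Then $q\ge1$ because $i\ge p-2$, and $\mathfrak p^{2i+1}\subseteq p^q\mathfrak p^i$. For $k\ge2$ the $k$-th term of the lower central series of $L_{i,m}(\gamma)$ lies in the image of $p^{(k-2)q}\mathfrak p^{2i+1}$. This holds for $k=2$, and the inductive step is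
\[
\gamma(p^{(k-2)q}\mathfrak p^{2i+1},\mathfrak p^i)\subseteq\gamma(p^{(k-1)q}\mathfrak p^i,\mathfrak p^i)\subseteq p^{(k-1)q}\mathfrak p^{2i+1}.
\]
So the $(p-1)$-st term vanishes, and the class is at most $p-2$, as soon as
\begin{equation}\label{eq:class}
(p-3)(p-1)q\ge m-(2i+1).
\end{equation}

Let $p\ge7$. Then $m-(2i+1)\le i+3p-10=(p-1)q+r+3p-11$, so \eqref{eq:class} follows from $(p-4)(p-1)q\ge r+3p-11$. As $q\ge1$ and $r\le p-2$, this follows from
\[
(p-4)(p-1)-(4p-13)=p^2-9p+17=(p-2)(p-7)+3>0 .
\]

Let $p=5$. The last expression is now $-3$, and this is why the better bound is needed. With it, $m-(2i+1)\le i+2=4q+r+1$, and \eqref{eq:class} follows from $8q\ge4q+r+1$, which holds as $r+1\le4\le4q$. \qed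

\section{A child forces the Jacobi identity one step further}\label{sec:lift}

\begin{proposition}\label{prop:lift}
Let $\gamma\in\mathcal H_i$ be admissible, $m\ge2i+2$ and $J_\gamma\subseteq\mathfrak p^m$. If $G=S_{i,m}(\gamma)$ has a child in $\mathcal T$, then $J_\gamma\subseteq\mathfrak p^{m+1}$.
\end{proposition}

\begin{proof}
Let $L=L_{i,m}(\gamma)$, let $H$ be a child of $G$, and let $\varphi\colon H\to G$ be an epimorphism with kernel $Z=Z(H)$. As $H$ has maximal class, $|Z|=p$.

\medskip\noindent\emph{The Lie ring $M$.} Let $H_1=\varphi^{-1}(\mathbb G(L))$, a subgroup of index $p$ in $H$. By Proposition~\ref{prop:bound}, $H_1/Z\cong\mathbb G(L)$ has class at most $p-2$, so $H_1$ has class at most $p-1$ and $M=\mathbb L(H_1)$ is defined. The restriction $\varphi\colon M\to L$ is a surjective homomorphism of Lie rings with kernel $Z$; the ideal $Z$ is central in $M$, and $pZ=0$. Choose $h\in H$ with $\varphi(h)=s$. Then $H=\langle H_1,h\rangle$. The map $\eta\colon x\mapsto x^h$ is an automorphism of $H_1$, hence of $M$, and $\varphi(\eta x)=\varphi(x)^s=\theta\varphi(x)$.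 Since $\varphi(h^p)=1$, we have $h^p\in Z(H)$ and so $\eta^p=1$. Put $T=\eta-1$, an endomorphism of the additive group of $M$. It lifts multiplication by $\pi$, so
\begin{equation}\label{eq:TM}
\varphi(TM)=\pi L=\mathfrak p^{i+1}/\mathfrak p^m,
\end{equation}
and $TZ=0$ because $h$ centralizes $Z$.

To compare the bracket of $M$ with $\gamma$ modulo $\mathfrak p^{m+1}$, we need a common group in which both take their values. In Example~\ref{ex:small} we assumed $M=\mathfrak p^i/\mathfrak p^{m+1}$. For $M$ to be an $\mathcal O$-module with $\theta$ acting as $\eta$, the endomorphism $1+\eta+\dots+\eta^{p-1}$ would have to vanish, and we only know that it maps $M$ into $Z$. It does vanish on $TM$, because $(1+\eta+\dots+\eta^{p-1})T=\eta^p-1=0$. So $TM$ is the object to study. It remains to see that $TM$ reaches into the new layer $Z$, and hence is one step longer than its image \eqref{eq:TM}.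

\medskip\noindent\emph{Step 1: $Z\subseteq TM$.} Suppose not. Then $Z\cap TM=0$, as $|Z|=p$. Let $U=\varphi^{-1}(\mathfrak p^{m-1}/\mathfrak p^m)$, of order $p^2$. We show $U\le Z(H)$, which contradicts $|Z(H)|=p$. Let $y\in U$ and $x\in M$.

First, $\varphi([y,x])=0$, since $\gamma(\mathfrak p^{m-1},\mathfrak p^i)\subseteq\mathfrak p^m$ by Lemma~\ref{lem:estimate}; so $[y,x]\in Z$. Next, $m-1\ge2i+1$ and \eqref{eq:key} give $\mathfrak p^{m-1}\subseteq p\,\mathfrak p^i$, so $y=pw+z$ with $w\in M$ and $z\in Z$, and $[y,x]=p[w,x]$. As $\varphi([w,x])\in\mathfrak p^{2i+1}/\mathfrak p^m\subseteq\varphi(TM)$, we can write $[w,x]=Tw'+z'$ with $w'\in M$ and $z'\in Z$. Then $[y,x]=p\,Tw'+pz'=T(pw')\in TM$. Hence $[y,x]\in Z\cap TM=0$, and $y$ commutes with $H_1$.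

Finally $\varphi(Ty)\in\pi\cdot\mathfrak p^{m-1}/\mathfrak p^m=0$, so $Ty\in Z\cap TM=0$, which means $y^h=y$. Thus $y$ is central in $H=\langle H_1,h\rangle$.

\medskip\noindent\emph{Step 2: $TM\cong\mathfrak p^{i+1}/\mathfrak p^{m+1}$, compatibly with $\varphi$.} Let $R=\mathbb Z_p[t]$ act on $M$ with $t$ as $\eta$ and on $L$ with $t$ as $\theta$; then $\varphi$ is $R$-linear. Choose $a\in M$ with $\varphi(a)=\pi^i+\mathfrak p^m$. As $\mathbb Z_p[\theta]=\mathcal O$, we have $\varphi(Ra)=L$, so $M=Ra+Z$. Applying $T$ and using $TZ=0$, we get $TM=R\cdot Ta$. Since $1+t+\dots+t^{p-1}$ annihilates $TM$, it is a cyclic module over $R/(1+t+\dots+t^{p-1})\cong\mathcal O$, generated by $Ta$, with $\theta$ acting as $\eta$. By Step~1 and \eqref{eq:TM},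
\[
|TM|=|Z|\cdot|\mathfrak p^{i+1}/\mathfrak p^m|=p^{m-i}.
\]
The annihilator of $Ta$ is an ideal of $\mathcal O$ of index $p^{m-i}$, so it is $\mathfrak p^{m-i}$. Therefore $f\pi^{i+1}\mapsto f\cdot Ta$ for $f\in\mathcal O$ induces an isomorphism
\[
\psi\colon\mathfrak p^{i+1}/\mathfrak p^{m+1}\to TM .
\]
Since $\varphi$ is $\mathcal O$-linear on $TM$ and $\varphi(Ta)=\pi^{i+1}+\mathfrak p^m$, the composite $\varphi\psi$ is the natural projection $\mathfrak p^{i+1}/\mathfrak p^{m+1}\to\mathfrak p^{i+1}/\mathfrak p^m$.

\medskip\noindent\emph{Step 3: comparison of the brackets.} Call $\tilde x\in M$ a \emph{lift} of $x\in\mathfrak p^i$ if $\varphi(\tilde x)=x+\mathfrak p^m$. Two lifts of $x$ differ by an element of the central ideal $Z$, so $[\tilde x,\tilde y]$ depends only on $x$ and $y$. It is a lift of $\gamma(x,y)$. As $\gamma(x,y)+\mathfrak p^m\in\varphi(TM)$ and $Z\subseteq TM$, it lies in $TM$. So we may define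
\[
\beta(x,y)=\psi^{-1}([\tilde x,\tilde y])\in\mathfrak p^{i+1}/\mathfrak p^{m+1}\qquad(x,y\in\mathfrak p^i).
\]
The map $\beta$ is biadditive, because a sum of lifts is a lift of the sum. The projection $\varphi\psi$ sends both $\beta(x,y)$ and $\gamma(x,y)+\mathfrak p^{m+1}$ to $\gamma(x,y)+\mathfrak p^m$. Hence
\[
\delta(x,y)=\beta(x,y)-(\gamma(x,y)+\mathfrak p^{m+1})
\]
is a biadditive map with values in the group $\mathfrak p^m/\mathfrak p^{m+1}$ of order $p$, and so $\delta(p\,\mathfrak p^i,\mathfrak p^i)=0$. By \eqref{eq:key}, $\gamma(x,y)\in p\,\mathfrak p^i$. For $x,y,z\in\mathfrak p^i$, using $[\tilde x,\tilde y]$ as a lift of $\gamma(x,y)$, we obtain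
\[
\psi^{-1}([[\tilde x,\tilde y],\tilde z])=\beta(\gamma(x,y),z)=\gamma(\gamma(x,y),z)+\mathfrak p^{m+1}.
\]
Summing over the cyclic permutations of $x,y,z$, the left sides add up to $0$ by the Jacobi identity in $M$ and the additivity of $\psi^{-1}$. So $J_\gamma(x,y,z)\in\mathfrak p^{m+1}$.
\end{proof}

\begin{remark}
That $H$ has maximal class is used only through $|Z(H)|=p$, and the essential place is Step~1. The central extension $H=G\times C_p$ exists for every $G$, and so it can carry no information on $J_\gamma$ modulo $\mathfrak p^{m+1}$; here $M=L\oplus Z$ with $Z=C_p$, and $Z\cap TM=0$. The hypothesis $i\ge p-2$ enters Steps~1 and~3 through \eqref{eq:key}. For $i<p-2$ the inclusion \eqref{eq:key} fails, and the argument no longer shows that $\delta(\gamma(x,y),z)=0$.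
\end{remark}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:leaves}(1)]
The root is not a leaf by Lemma~\ref{lem:admissible}(c). Let $G=S_{i,m}(\gamma)\ne S_j$ be a frame group in $\mathcal B_j$. By Lemma~\ref{lem:admissible}(a), $m\ge2i+2$ and $\gamma$ is admissible. The implication (b)$\Rightarrow$(a) holds as $\mathcal F_j\subseteq\mathcal B_j$, and (a)$\Rightarrow$(c) is Proposition~\ref{prop:lift}. Assume (c). Then $L_{i,m+1}(\gamma)$ is a Lie ring, of class at most $p-2$ by Proposition~\ref{prop:bound} applied with $m+1$. By Lemma~\ref{lem:path}, $S_{i,m+1}(\gamma)$ is a child of $G$, and by Lemma~\ref{lem:tree}(a) it lies in $\mathcal B_j$. So it is a frame group, and (b) holds.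
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
A leaf of $\mathcal F_j$ is a frame group $G\ne S_j$ for which condition (b) of Theorem~\ref{thm:leaves}(1) fails. Then (a) fails as well, so $G$ is terminal in $\mathcal B_j$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:leaves}(2) and (3)]
(2) Let $\gamma$ be admissible. By Lemma~\ref{lem:admissible}(b) and Proposition~\ref{prop:bound}, $m(\gamma)$ exists and $2i+2\le m(\gamma)\le3i+3p-9$. For $2i+2\le m\le m(\gamma)$ the group $S_{i,m}(\gamma)$ is defined by Proposition~\ref{prop:bound}, and these groups form a path by Lemma~\ref{lem:path}. The first one lies in $\mathcal B_j\setminus\{S_j\}$ by Lemma~\ref{lem:admissible}(b), and then so do all of them by Lemma~\ref{lem:tree}(a) and induction. So they are frame groups, and by part (1), $S_{i,m}(\gamma)$ is a leaf if and only if $J_\gamma\not\subseteq\mathfrak p^{m+1}$, that is, if and only if $m=m(\gamma)$. Conversely, a leaf is not the root, so by Lemma~\ref{lem:admissible}(a) it is of the form $S_{i,m}(\gamma)$ with $\gamma$ admissible and $2i+2\le m\le m(\gamma)$;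 hence it is one of the groups just described. The leaves are terminal by Theorem~\ref{thm:main}.

(3) Proposition~\ref{prop:five} says that $m(\gamma)=3i+3$ for admissible $\gamma$. The leaves have order $5^{m(\gamma)-i+1}=5^{2i+4}=5^{2j}$ and hence depth $2j-j=j$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:depth}]
Let $H\in\mathcal B_j\setminus\mathcal F_j$, and suppose that $H$ has a child $E\in\mathcal B_j$. By Theorem~\ref{thm:known}, $E$ is a frame group or a child of a frame group. In the first case its parent $H$ is a frame group by Lemma~\ref{lem:tree}(b), since $E\ne S_j$; in the second case $H$ is a frame group because the parent is unique. Both contradict the choice of $H$, so $H$ is terminal.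

By Theorem~\ref{thm:known}, the parent $G$ of $H$ is a frame group. It has the child $H$ in $\mathcal B_j$, so by Theorem~\ref{thm:main} it is not a leaf of $\mathcal F_j$. A child of $G$ in $\mathcal F_j$ has the same depth as $H$. Hence every depth that occurs in $\mathcal B_j$ occurs in $\mathcal F_j$, and the two trees have the same depth. The group $S_{i,m}(\gamma)$ has depth $(m-i+1)-(i+2)=m-(2i+1)$, and the deepest groups of $\mathcal F_j$ are leaves. By Theorem~\ref{thm:leaves}(2), the common depth is
\[
\max_\gamma m(\gamma)-(2i+1)\le i+3p-10=j+3p-12,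
\]
and by Theorem~\ref{thm:leaves}(3) it equals $j$ if $p=5$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{EKS}
Bettina Eick, Patali Komma and Subhrajyoti Saha, \emph{The frame of the graph associated with the $p$-groups of maximal class}, arXiv:2512.11379 (2025).

\bibitem{Jacobson}
Jacobson, \emph{Lie Algebras}, Ch.~II, \S2.

\bibitem{Lazard}
Lazard, \emph{Ann. Sci. ENS} \textbf{71} (1954).

\end{thebibliography}
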